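\title{Persistence of the first local cohomology of powers of edge ideals}

\begin{abstract}
Let $I$ be the edge ideal of a graph without isolated vertices in a polynomial ring $R$ with maximal homogeneous ideal $\mathfrak m$. We prove that $H^1_{\mathfrak m}(R/I^t)\neq 0$ implies $H^1_{\mathfrak m}(R/I^{t+1})\neq 0$, as conjectured for connected graphs by Hien, Lam and Trung. The same holds after localization at any monomial prime. The proof translates the statement into the disconnectedness of simplicial complexes defined by matching numbers, and rests on two augmenting path arguments.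
\end{abstract}

\section{Introduction}

Let $\Gamma$ be a simple graph without isolated vertices on the vertex set $V=\{1,\dots,n\}$, let $k$ be a field, and let $R=k[x_1,\dots,x_n]$ with maximal homogeneous ideal $\mathfrak m=(x_1,\dots,x_n)$. The \emph{edge ideal} of $\Gamma$ is
\[
I=(x_ix_j \mid \{i,j\}\in\Gamma).
\]
For an $R$-module $M$, let $H^i_{\mathfrak m}(M)$ be the $i$-th local cohomology module with support in $\mathfrak m$; it is computed by the \v{C}ech complex recalled in Section~\ref{sec:dictionary}. The depth of a finitely generated graded module $M$ is the least $i$ with $H^i_{\mathfrak m}(M)\ne0$. The sets $\{t\ge1: H^i_{\mathfrak m}(R/I^t)\neq0\}$ therefore refine the function $t\mapsto\operatorname{depth}R/I^t$, and one asks for their shape.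

For $i=0$, the module $H^0_{\mathfrak m}(R/I^t)$ is nonzero exactly when $\mathfrak m$ is an associated prime of $R/I^t$. Mart\'{\i}nez-Bernal, Morey and Villarreal \cite{MMV} proved that
\begin{equation}\label{eq:ass}
\operatorname{Ass}(R/I^t)\subseteq\operatorname{Ass}(R/I^{t+1})\qquad\text{for all $t\ge1$ and every edge ideal $I$},
\end{equation}
so nonvanishing of $H^0$ persists from one power to the next. Hien, Lam and Trung \cite{HLT} conjectured the same for $i=1$: \emph{if $\Gamma$ is connected and $H^1_{\mathfrak m}(R/I^t)\neq0$ for some $t>0$, then $H^1_{\mathfrak m}(R/I^{t+1})\neq0$.} Two cases are known. If $\Gamma$ is connected and bipartite, then $\operatorname{depth}R/I^t\ge1$ for all $t$, and $\operatorname{depth}R/I^t=1$ implies $\operatorname{depth}R/I^{t+1}=1$. The conjectured implication also holds if $\Gamma$ is connected and non-bipartite and every odd cycle of $\Gamma$ is a dominating set. We prove the conjecture without using these cases and without assuming that $\Gamma$ is connected.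

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a simple graph without isolated vertices. If $H^1_{\mathfrak m}(R/I^t)\neq0$ for some $t\ge1$, then $H^1_{\mathfrak m}(R/I^{t+1})\neq0$. Hence the set $\{t\ge1: H^1_{\mathfrak m}(R/I^t)\neq0\}$ is empty or of the form $\{t: t\ge t_1\}$.
\end{theorem}

A \emph{monomial prime} is an ideal $P=(x_i: i\in W)$ with $W\subseteq V$. Theorem~\ref{thm:A} is the case $P=\mathfrak m$ of a local statement.

\begin{theorem}\label{thm:B}
Let $\Gamma$ be a simple graph without isolated vertices and let $P$ be a monomial prime of $R$. If $H^1_{PR_P}((R/I^t)_P)\neq0$, then $H^1_{PR_P}((R/I^{t+1})_P)\neq0$.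
\end{theorem}

\begin{corollary}\label{cor:C}
Let $\Gamma$ and $P$ be as in Theorem~\ref{thm:B}. If $\operatorname{depth}(R/I^t)_P\le1$, then $\operatorname{depth}(R/I^s)_P\le1$ for all $s\ge t$. (The zero module has depth $\infty$.)
\end{corollary}

Persistence is not a formal property of monomial ideals. Let
\[
J=(x_1^4,\;x_1^3x_2,\;x_1x_2^3,\;x_2^4,\;x_1^2x_2^2x_3)\subseteq R=k[x_1,\dots,x_4].
\]
The variable $x_4$ is regular on $R/J$, and in $R/(J,x_4)$ the class of $x_1^2x_2^2$ is nonzero and killed by $\mathfrak m$, so $\operatorname{depth}R/J=1$. But $J^2=(x_1,x_2)^8$, because the sums of two of the exponents $0,1,3,4$ fill $\{0,\dots,8\}$, and $x_3,x_4$ is a regular sequence on $R/J^2$. Thus $H^1_{\mathfrak m}(R/J)\ne0$ and $H^1_{\mathfrak m}(R/J^2)=0$.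

For an edge ideal, the natural way to pass from $t$ to $t+1$ is multiplication by an edge monomial, $R/I^t\to R/I^{t+1}$. This map need not be injective: for the path $1,2,3,4$ we have $x_1x_4\notin I$, while $x_1x_4\cdot x_2x_3=(x_1x_2)(x_3x_4)\in I^2$. The proof has to control this jump by two. In Section~\ref{sec:dictionary} we show that a multigraded piece of $H^1$ is nonzero in two situations only: a certain simplicial complex, defined by matching numbers, is $\{\emptyset\}$, or it is disconnected. Section~\ref{sec:moves} settles the first situation and shows on two small graphs which moves work in the second. Section~\ref{sec:matchings} contains the two lemmas on matchings behind these moves, Section~\ref{sec:main} proves that disconnectedness persists, and Section~\ref{sec:proofs} deduces the theorems. Throughout, $\Gamma$ has no isolated vertices unless stated otherwise, and $\mathbb N=\{0,1,2,\dots\}$.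

\section{From local cohomology to matchings}\label{sec:dictionary}

\subsection*{Powers of $I$ and matching numbers}
For $c\in\mathbb N^V$ let $\Gamma(c)$ be the graph with vertices $(z,i)$, $z\in V$, $1\le i\le c_z$, called \emph{copies of $z$}, in which $(y,i)$ and $(z,j)$ are adjacent if and only if $\{y,z\}\in\Gamma$. Two copies of the same vertex are \emph{twins}: they are non-adjacent and have the same neighbors. If $c\le c'$ coordinatewise, then $\Gamma(c)$ is an induced subgraph of $\Gamma(c')$. A \emph{matching} is a set of pairwise disjoint edges, and $\nu(c)$ is the largest size of a matching of $\Gamma(c)$. The monomial $x^c=\prod_z x_z^{c_z}$ lies in $I^t$ if and only if it is divisible by a product of $t$ edge monomials, that is, if there are $t$ edges of $\Gamma$, repetitions allowed, that use each vertex $z$ at most $c_z$ times. Assigning distinct copies to the uses of $z$ gives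
\begin{equation}\label{eq:nu}
x^c\in I^t\iff\nu(c)\ge t .
\end{equation}
We identify a vertex $z$ with the unit vector $\mathbf e_z$, writing $c+z$, $c+mz$, and $c+e=c+y+z$ for an edge $e=\{y,z\}$. Adding a vertex raises the matching number by at most one, and adding an edge raises it by at least one:
\[
\nu(c)\le\nu(c+z)\le\nu(c)+1,\qquad \nu(c+e)\ge\nu(c)+1 .
\]

Local cohomology involves localizations at products of variables. Inverting $x_z$ makes unlimited copies of $z$ available, so for $A\subseteq V$ with indicator vector $\mathbf 1_A$ we define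
\[
\nu_A(c)=\sup_{N\ge 0}\nu(c+N\mathbf 1_A)\in\mathbb N\cup\{\infty\}.
\]
If $A$ contains an edge, then $\nu_A(c)=\infty$. If $A$ is independent (contains no edge), let $\mathcal N(A)$ be the set of vertices adjacent to a vertex of $A$, and let $c'$ be obtained from $c$ by setting the coordinates in $A\cup\mathcal N(A)$ to zero. Then
\begin{equation}\label{eq:formula}
\nu_A(c)=\sum_{z\in\mathcal N(A)}c_z+\nu(c')<\infty .
\end{equation}
Indeed, an edge of a matching either meets a copy of a vertex of $\mathcal N(A)$ or lies in $\Gamma(c')$; conversely, for large $N$ all copies of vertices of $\mathcal N(A)$ can be matched to copies of vertices of $A$. A finite $\nu_A(c)$ is the supremum of a bounded nondecreasing sequence of integers, so it equals $\nu(c+N\mathbf 1_A)$ for all large $N$.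

\subsection*{The complexes $\Delta^t_U(c)$}
Fix $U\subseteq V$, the set of variables that are to be units, and put $W=V\setminus U$. For $F\subseteq W$, $c\in\mathbb N^V$ and $t\ge1$ let
\[
f_F(c)=\nu_{U\cup F}(c),\qquad \Delta^t_U(c)=\{F\subseteq W: f_F(c)\le t-1\}.
\]
We write $f_p$, $f_{pq}$, $f_{pqz}$ for $f_{\{p\}}$, $f_{\{p,q\}}$, $f_{\{p,q,z\}}$, allowing repetitions such as $f_{pp}=f_p$, and we drop the subscript $U$ when $U$ is fixed.

\begin{lemma}\label{lem:F}
Let $F\subseteq W$, $c\in\mathbb N^V$, $z\in V$, and let $e$ be an edge of $\Gamma$.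
\begin{itemize}
\item[(F1)] $f_F(c)$ is nondecreasing in $F$ and in $c$.
\item[(F2)] $f_F(c+z)\le f_F(c)+1$, and $f_F(c+z)=f_F(c)$ if $z\in U\cup F$.
\item[(F3)] $f_F(c+e)\ge f_F(c)+1$; hence $\Delta^{t+1}(c+e)\subseteq\Delta^t(c)$.
\item[(F4)] $f_F(c+mz)\le f_{F\cup\{z\}}(c)$ for $z\in W$ and all $m\ge0$.
\item[(F5)] If $z\in W$, $c_z\ge t$ and $F\in\Delta^t(c)$, then $F\cup\{z\}\in\Delta^t(c)$.
\end{itemize}
\end{lemma}

\begin{proof}
Monotonicity of $\nu$ gives (F1). The inequalities in (F2) and (F3) are those for $\nu$ applied to $c+N\mathbf 1_{U\cup F}$. If $z\in U\cup F$, then $c+z+N\mathbf 1_{U\cup F}\le c+(N+1)\mathbf 1_{U\cup F}$, which gives the equality in (F2). Property (F4) follows from (F1) and (F2), since $f_F(c+mz)\le f_{F\cup\{z\}}(c+mz)=f_{F\cup\{z\}}(c)$. For (F5), suppose $f_{F\cup\{z\}}(c)\ge t$ and take a matching with exactly $t$ edges in some $\Gamma(c+N\mathbf 1_{U\cup F\cup\{z\}})$. Each edge contains at most one copy of $z$, so at most $t\le c_z$ copies of $z$ are used. After exchanging twins, the matching lies in $\Gamma(c+N\mathbf 1_{U\cup F})$,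 and $f_F(c)\ge t$.
\end{proof}

By (F1), $\Delta^t(c)$ is closed under taking subsets, so it is a simplicial complex, and it shrinks as $c$ grows. By (F2) it does not depend on the coordinates of $c$ in $U$. It may be empty, and the empty complex must be distinguished from $\{\emptyset\}$. The \emph{vertices} of a complex $\Delta$ are the $p$ with $\{p\}\in\Delta$; two vertices are \emph{joined} if $\{p,q\}\in\Delta$; the \emph{components} of $\Delta$ are those of the graph so defined; and $\Delta$ is \emph{disconnected} if it has at least two components. We keep the word ``adjacent'' for $\Gamma$ and ``joined'' for the complexes. Since $f_{pq}=\infty$ for adjacent $p,q$, adjacent vertices are never joined.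

\subsection*{The first cohomology in a fixed degree}
To treat Theorems~\ref{thm:A} and~\ref{thm:B} together, let $S=k[x_i:i\in W]$, let $\mathfrak n=(x_i:i\in W)S$, and let $J_t\subseteq S$ be the monomial ideal obtained from $I^t$ by setting $x_j=1$ for $j\in U$. For $U=\emptyset$ these are $R$, $\mathfrak m$ and $I^t$. For an $S$-module $M$, the modules $H^i_{\mathfrak n}(M)$ are the cohomology modules of the \v{C}ech complex
\[
0\to M\xrightarrow{\ d^0\ }\bigoplus_{p\in W}M_{x_p}\xrightarrow{\ d^1\ }\bigoplus_{p<q}M_{x_px_q}\to\cdots,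
\]
whose $i$-th term $C^i$ is the sum of the localizations $M_{x_F}$, $x_F=\prod_{p\in F}x_p$, over all $F\subseteq W$ with $|F|=i$. Here $d^0(\mu)=(\mu/1)_p$, and the component of $d^1((\mu_p)_p)$ at $p<q$ is $\mu_q-\mu_p$. For $M=S/J_t$ the complex is graded by $\mathbb Z^W$, which we regard as the set of vectors in $\mathbb Z^V$ vanishing on $U$.

\begin{lemma}\label{lem:cech}
Let $a\in\mathbb Z^W$, $D=\{j:a_j<0\}$ and $a^+=\max(a,0)$. Then $H^1_{\mathfrak n}(S/J_t)_a\neq0$ if and only if one of the following holds:
\begin{itemize}
\item[(i)] $D=\emptyset$ and $\Delta^t_U(a)$ is disconnected;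
\item[(ii)] $D=\{j\}$ for some $j$ and $\Delta^t_{U\cup\{j\}}(a^+)=\{\emptyset\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $F\subseteq W$. The space $(S_{x_F})_a$ is zero unless $F\supseteq D$, and then it is spanned by $x^a$. Let $F\supseteq D$. A monomial of $S$ lies in $J_t$ if and only if its product with a high power of $x_U$ lies in $I^t$. Hence $x^a\in J_tS_{x_F}$ if and only if $x^{a+N\mathbf 1_{U\cup F}}\in I^t$ for large $N$. By \eqref{eq:nu}, and since $a$ and $a^+$ differ only in coordinates in $D\subseteq F$, this means $\nu_{U\cup F}(a^+)\ge t$. So, with $\Delta=\Delta^t_{U\cup D}(a^+)$, the space $((S/J_t)_{x_F})_a$ is $k\cdot x^a$ if $F\supseteq D$ and $F\setminus D\in\Delta$, and it is zero otherwise. The localization maps send $x^a$ to $x^a$.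

If $|D|\ge2$, then $C^1_a=0$. If $D=\{j\}$, then $C^0_a=0$, and $C^1_a$ is $k$ or $0$ according as $\emptyset\in\Delta$ or not. The map $d^1$ sends $x^a$ to $\pm x^a$ in the components $\{j,p\}$, which are nonzero exactly for the vertices $p$ of $\Delta$. So $H^1_a\ne0$ if and only if $\emptyset\in\Delta$ and $\Delta$ has no vertex. If $D=\emptyset$, then $C^1_a$ is the space of $k$-valued functions on the vertices of $\Delta$, and the kernel of $d^1$ consists of the functions that agree on joined vertices, that is, are constant on components. If $\Delta$ has a vertex, then $\emptyset\in\Delta$ and the image of $d^0$ is the space of constant functions. So $H^1_a\neq0$ if and only if $\Delta$ has at least two components.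
\end{proof}

\section{How to raise the exponent}\label{sec:moves}

We must show that each situation of Lemma~\ref{lem:cech} reproduces itself for $t+1$ in a suitable degree. In situation (ii) some vertex $j$ is available in unlimited supply. Adding a neighbor $y$ of $j$ then has the same effect as adding the edge $\{j,y\}$, so every $f_F$ rises by at most one by (F2) and by at least one by (F3).

\begin{lemma}\label{lem:point}
Let $\emptyset\neq U\subseteq V$ and $a\in\mathbb N^V$. If $\Delta^t_U(a)=\{\emptyset\}$, then $\Delta^{t+1}_U(a+y)=\{\emptyset\}$ for some $y\in W$.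
\end{lemma}

\begin{proof}
Since $f_\emptyset(a)\le t-1$ is finite, $U$ is independent. Take $j\in U$ and a neighbor $y$ of $j$, which exists because $j$ is not isolated; then $y\in W$. By (F2), $f_\emptyset(a+y)\le t$. For $p\in W$, (F2) and (F3) give $f_p(a+y)=f_p(a+y+j)\ge f_p(a)+1\ge t+1$.
\end{proof}

Now let $\Delta^t(a)$ be disconnected, with vertices $v,w$ in different components. A path in a subcomplex is a path in $\Delta^t(a)$, so (F3) yields a simple criterion.
\begin{equation}\label{eq:edge}
\text{\emph{If $e$ is an edge with $f_v(a+e)\le t$ and $f_w(a+e)\le t$, then $\Delta^{t+1}(a+e)$ is disconnected.}}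
\end{equation}
If $v$ and $w$ are adjacent, the edge $e=\{v,w\}$ works, since $f_v(a+e)=f_v(a+w)\le t$ and $f_w(a+e)=f_w(a+v)\le t$ by (F2). This settles the case $t=1$, $U=\emptyset$: by (F5) a disconnected $\Delta^1(a)$ has $a=0$, the complex $\Delta^1(0)$ consists of the independent sets of $\Gamma$, and two vertices that are not joined in it are adjacent. When $v$ and $w$ are not adjacent, two moves suggest themselves. One may add an edge $e=\{w,y\}$ at $w$; then $w$ survives, as $f_w(a+e)=f_w(a+y)\le t$, but $f_v$ may jump by two. Or one may still add $v+w$; then both survive, but (F3) is not available, and new faces may connect them. The following example shows that each move can fail, and what decides between them.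

\begin{example}\label{ex:K4}
For $r\ge1$ let $\Gamma_r$ consist of two vertices $v,w$, of $r$ disjoint complete graphs on $K_i=\{p_i,q_i,y_i,z_i\}$, and of the edges $\{v,p_i\}$ and $\{w,q_i\}$, $1\le i\le r$ (Figure~\ref{fig:K4}). Let $U=\emptyset$, let $a$ be the indicator vector of $K_1\cup\dots\cup K_r$, and let $t=2r+1$. All values below come from \eqref{eq:formula}. Removing $p_i$ from $K_i$ leaves a triangle and removing $p_i,q_i$ leaves an edge, so
\[
f_v(a)=f_w(a)=r+r=t-1,\qquad f_{vw}(a)=2r+r=t+(r-1).
\]
For $s\in K_i$ we get $f_s(a)=3+2(r-1)=t$. Thus $\Delta^t(a)$ consists of the two points $v$ and $w$, which are not adjacent in $\Gamma_r$.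

\emph{The case $r=1$, $t=3$, $f_{vw}(a)=t$.} Adding $v+w$ fails, because $f_{vw}(a+v+w)=f_{vw}(a)=3$ makes $\{v,w\}$ a face of $\Delta^4(a+v+w)$. Also $f_{y_1}(a+v+w)=3$, so this complex is not contained in $\Delta^3(a)$. The edge $e=\{w,q_1\}$ works: $f_v(a+e)=1+\nu(w+2q_1+y_1+z_1)=1+2=3$, and \eqref{eq:edge} applies.

\emph{The case $r=2$, $t=5$, $f_{vw}(a)=t+1$.} The edge $e=\{w,q_1\}$ fails:
\[
f_v(a+e)=2+\nu(w+2q_1+y_1+z_1+q_2+y_2+z_2)=2+4=6,
\]
by the matching $wq_2$, $y_2z_2$, $q_1y_1$, $q_1z_1$. By symmetry every edge at $v$ or $w$ fails. But $b=a+v+w$ works. We have $f_v(b)=f_w(b)\le 5$ by (F2) and $f_{vw}(b)=6$; further $f_{p_1}(b)=4+\nu(w+\mathbf 1_{K_2})=4+2=6$ and $f_{y_1}(b)=3+\nu(v+w+\mathbf 1_{K_2})=3+3=6$. By symmetry no vertex of $K_1\cup K_2$ is a vertex of $\Delta^6(b)$, which again consists of the two points $v$ and $w$. (The edge $\{y_1,z_1\}$ also works here; the proof below does not search for such edges.)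
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={circle, draw, inner sep=1.2pt, minimum size=15pt, font=\small}]
\node (v) at (0,0) {$v$};
\node (w) at (6,0) {$w$};
\node (p1) at (2,1.3) {$p_1$};
\node (q1) at (4,1.3) {$q_1$};
\node (y1) at (3,2.1) {$y_1$};
\node (z1) at (3,0.5) {$z_1$};
\node (p2) at (2,-1.3) {$p_2$};
\node (q2) at (4,-1.3) {$q_2$};
\node (y2) at (3,-0.5) {$y_2$};
\node (z2) at (3,-2.1) {$z_2$};
\draw (v)--(p1) (v)--(p2) (w)--(q1) (w)--(q2);
\draw (p1)--(q1) (p1)--(y1) (p1)--(z1) (q1)--(y1) (q1)--(z1) (y1)--(z1);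
\draw (p2)--(q2) (p2)--(y2) (p2)--(z2) (q2)--(y2) (q2)--(z2) (y2)--(z2);
\end{tikzpicture}
\caption{The graph $\Gamma_2$: two complete graphs on four vertices, each attached to $v$ by one edge and to $w$ by one edge. The graph $\Gamma_1$ is obtained by deleting $p_2,q_2,y_2,z_2$.}\label{fig:K4}
\end{figure}

The general proof follows this pattern. For a well-chosen degree $a$, an edge at $w$ works if $f_{vw}(a)=t$, and the vector $v+w$ works if $f_{vw}(a)\ge t+1$.

\section{Matchings in graphs with twins}\label{sec:matchings}

Let $M$ be a matching of a graph. A vertex is \emph{covered} by $M$ if it lies on an edge of $M$, and \emph{missed} otherwise. An \emph{$M$-augmenting path} is a path $(y_0,y_1,\dots,y_s)$ with distinct vertices whose ends $y_0,y_s$ are missed by $M$ and whose edges alternate: $y_iy_{i+1}\in M$ if and only if $i$ is odd. Every interior vertex of such a path is covered by an edge of $M$ that lies on the path. Hence a missed vertex can occur on the path only as an end, and a covered vertex occurs only together with its edge of $M$. \emph{Berge's theorem}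 states that $M$ has maximum size if and only if there is no $M$-augmenting path.

The first lemma describes when further copies of a vertex $z$ are useless. If some maximum matching misses a copy of $z$, then a new copy can be replaced by that spare twin on any augmenting path, unless the path runs from one twin to the other.

\begin{lemma}\label{lem:spare}
Let $d\in\mathbb N^V$ and $z\in V$ with $\nu(d+2z)=\nu(d)$. If $c\ge d+z$ and $\nu(c)=\nu(d)$, then $\nu(c+mz)=\nu(d)$ for all $m\ge0$.
\end{lemma}

\begin{proof}
It suffices to prove $\nu(c+z)=\nu(d)$, since $c+z$ then satisfies the hypotheses on $c$ and we may repeat. Let $M$ be a maximum matching of $\Gamma(d)$; it is also maximum in $\Gamma(c)$. Since $c_z>d_z$, there is a copy $z_0$ of $z$ in $\Gamma(c)$ outside $\Gamma(d)$. Let $z^*$ be the vertex of $\Gamma(c+z)$ outside $\Gamma(c)$. Both $z_0$ and $z^*$ are missed by $M$. Suppose $\nu(c+z)>|M|$, and let $Q$ be an $M$-augmenting path in $\Gamma(c+z)$. It contains $z^*$, for otherwise it lies in $\Gamma(c)$, where $M$ is maximum; so $z^*$ is an end of $Q$.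

If the other end is not $z_0$, then $z_0$ does not lie on $Q$, and replacing $z^*$ by $z_0$ gives an $M$-augmenting path in $\Gamma(c)$, a contradiction. If the other end is $z_0$, then all interior vertices of $Q$ are covered by $M$ and so lie in $\Gamma(d)$. Then $Q$ lies in the subgraph induced on $\Gamma(d)$, $z_0$ and $z^*$, which is isomorphic to $\Gamma(d+2z)$, and $\nu(d+2z)>\nu(d)$, a contradiction.
\end{proof}

Both hypotheses are needed. For a single edge $\{y,z\}$, $d=0$ and $c=y$, there is no spare twin, and $\nu(c+z)=1>\nu(d)$. For a triangle $\{p,q,z\}$, $d=p+q$ and $c=d+z$, we have $\nu(c)=\nu(d)=1$ but $\nu(c+z)=\nu(d+2z)=2$.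

The second lemma produces an edge at $w$ that raises the matching number by only one.

\begin{lemma}\label{lem:edge}
Let $c\in\mathbb N^V$ and $w\in V$ with $\nu(c+w)=\nu(c+2w)=\nu(c)+1$. Then $w$ has a neighbor $y$ with $\nu(c+w+y)=\nu(c)+1$.
\end{lemma}

\begin{proof}
Let $w^*$ be the vertex of $\Gamma(c+w)$ outside $\Gamma(c)$, and let $M_1$ be a maximum matching of $\Gamma(c+w)$. As $|M_1|>\nu(c)$, it covers $w^*$ by an edge $w^*y_*$, where $y_*\in\Gamma(c)$ is a copy of a neighbor $y$ of $w$. Then $M_0=M_1\setminus\{w^*y_*\}$ is a maximum matching of $\Gamma(c)$ that misses $y_*$. We show that this $y$ works. Suppose $\nu(c+w+y)>|M_1|$, let $y^*$ be the vertex of $\Gamma(c+w+y)$ outside $\Gamma(c+w)$, and let $Q=(g_0,g_1,\dots,g_s)$ be an $M_1$-augmenting path in $\Gamma(c+w+y)$. Since $M_1$ is maximum in $\Gamma(c+w)$, the path contains $y^*$, which is missed, so we may take $g_0=y^*$. The other end $g_s$ is missed by $M_1$, so it lies in $\Gamma(c)$ and differs from $y_*$.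

If $Q$ avoids $w^*$ and $y_*$, then replacing $y^*$ by its twin $y_*$ gives an $M_0$-augmenting path in $\Gamma(c)$, a contradiction. Otherwise $Q$ contains the edge $w^*y_*\in M_1$, say as $g_ig_{i+1}$ with $i$ odd. The tail $T=(g_{i+1},\dots,g_s)$ avoids $g_0$ and $g_i$, it begins and ends with an edge outside $M_1$, and it alternates. If $g_{i+1}=y_*$, then $T$ lies in $\Gamma(c)$ and both its ends are missed by $M_0$, so $T$ is $M_0$-augmenting, a contradiction. If $g_{i+1}=w^*$, replace $w^*$ in $T$ by the vertex $w^{**}$ of $\Gamma(c+2w)$ outside $\Gamma(c+w)$. This is an $M_1$-augmenting path in $\Gamma(c+2w)$, so $\nu(c+2w)\ge\nu(c)+2$, a contradiction.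
\end{proof}

The condition on $c+2w$ is what failed in $\Gamma_2$. In the graph $\Gamma_2$ with $v,p_1,p_2$ deleted, let $c$ be the indicator vector of the two triangles $\{q_i,y_i,z_i\}$. Then $\nu(c)=2$, $\nu(c+w)=3$, $\nu(c+2w)=4$, and $\nu(c+w+q_i)=4$ for both neighbors $q_i$ of $w$.

We shall use Lemma~\ref{lem:spare} in the following form. In the complex $\Delta^{s+1}(d+z)$, the property of being joined to $z$ spreads along a walk, as long as the vertices passed have no slack, in the sense that removing the added $z$ does not lower their value below $s$.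

\begin{lemma}\label{lem:walk}
Let $U\subseteq V$, $d\in\mathbb N^V$, $s\in\mathbb N$ and $z,q_0,\dots,q_r\in W$. Suppose that
\begin{itemize}
\item[(a)] $f_{q_iq_{i+1}}(d+z)\le s$ for $0\le i<r$,
\item[(b)] $f_{q_i}(d)\ge s$ for $0\le i<r$,
\item[(c)] $f_{q_0z}(d)\le s$.
\end{itemize}
Then $f_{q_rz}(d)\le s$.
\end{lemma}

\begin{proof}
By induction on $r$ it suffices to treat $r=1$. Put $p=q_0$, $q=q_1$. By (F1), (F4) and the hypotheses,
\[
s\le f_p(d)\le f_p(d+2z)\le f_{pz}(d)\le s,\qquad s\le f_p(d)\le f_{pq}(d+z)\le s .
\]
Let $d'=d+N\mathbf 1_{U\cup\{p\}}$ and $c=d+z+N\mathbf 1_{U\cup\{p,q\}}$. For all large $N$ we have $\nu(d')=\nu(d'+2z)=\nu(c)=s$, and $c\ge d'+z$. Lemma~\ref{lem:spare} gives $\nu(c+Nz)=s$. Since $d+N\mathbf 1_{U\cup\{p,q,z\}}\le c+Nz$, we obtain $f_{qz}(d)\le f_{pqz}(d)\le s$.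
\end{proof}

\section{Disconnectedness persists}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $U\subseteq V$. If $\Delta^t_U(a)$ is disconnected for some $a\in\mathbb N^V$, then $\Delta^{t+1}_U(b)$ is disconnected for some $b\in\mathbb N^V$.
\end{proposition}

\begin{proof}
The lemmas of Section~\ref{sec:matchings} need lower bounds for the values $f_p$, whereas membership in the complexes gives upper bounds. Steps 1 and 2 supply the lower bounds.

\medskip\noindent\emph{Step 1: a maximal degree.}
We may set the coordinates of $a$ in $U$ to zero. If $a_z\ge t$ for some $z\in W$, then by (F5) every vertex of $\Delta^t(a)$ is joined or equal to $z$, and $\Delta^t(a)$ is not disconnected. So only finitely many vectors $a$ vanishing on $U$ have $\Delta^t(a)$ disconnected. Choose $a$ maximal among them. Then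
\begin{equation}\label{eq:max}
\Delta^t(a+z)\text{ has at most one component for every } z\in W.
\end{equation}

\medskip\noindent\emph{Step 2: removing slack.}
Suppose $f_p(a)\le t-2$ for some $p\in W$. Let $w$ be a vertex of $\Delta^t(a)$ in a component not containing $p$, and let $e=\{w,y\}$ be an edge at $w$, which exists because $w$ is not isolated. By (F2), $f_p(a+e)\le t$ and $f_w(a+e)=f_w(a+y)\le t$, so $\Delta^{t+1}(a+e)$ is disconnected by \eqref{eq:edge}. We may therefore assume
\begin{equation}\label{eq:tight}
f_p(a)\ge t-1\qquad\text{for all }p\in W .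
\end{equation}

\medskip\noindent\emph{Step 3: what survives adding $v$ or $w$.}
Fix vertices $v,w$ of $\Delta^t(a)$ in different components, and let $C_v$ and $C_w$ be the vertex sets of $\Delta^t(a+v)$ and $\Delta^t(a+w)$. For $p\in W$,
\begin{equation}\label{eq:outside}
p\notin C_v\iff f_p(a+v)\ge t,\qquad\quad p\notin C_w\iff f_p(a+w)\ge t .
\end{equation}
By (F2), $f_v(a+v)=f_v(a)\le t-1$, so $v\in C_v$, and in the same way $w\in C_w$. By \eqref{eq:max} both complexes are connected, and both are contained in $\Delta^t(a)$. So $C_v$ lies in the component of $v$ and $C_w$ in that of $w$, and $C_v\cap C_w=\emptyset$. Moreover,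
\begin{equation}\label{eq:cone}
f_{pv}(a)\le t-1\qquad\text{for all }p\in C_v .
\end{equation}
To see this, take a path $v=q_0,\dots,q_r=p$ in $\Delta^t(a+v)$ and apply Lemma~\ref{lem:walk} with $d=a$, $z=v$, $s=t-1$. Condition (a) holds for a path in $\Delta^t(a+v)$, (b) is \eqref{eq:tight}, and (c) reads $f_v(a)\le t-1$.

\medskip\noindent\emph{Step 4: the case $f_{vw}(a)\le t$; add an edge at $w$.}
We have $f_v(a)=t-1$ by \eqref{eq:tight}. Since $v\notin C_w$, \eqref{eq:outside} and (F4) give
\[
t\le f_v(a+w)\le f_v(a+2w)\le f_{vw}(a)\le t .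
\]
The set $U\cup\{v\}$ is independent because $f_v(a)$ is finite, so $f_v$ takes finite values only. Choose $N$ so large that $\nu(d+N\mathbf 1_{U\cup\{v\}})=f_v(d)$ for the finitely many vectors $d=a$, $a+w$, $a+2w$ and $a+w+y$ with $y$ a neighbor of $w$, and put $c=a+N\mathbf 1_{U\cup\{v\}}$. Then $\nu(c)=t-1$ and $\nu(c+w)=\nu(c+2w)=t$. Lemma~\ref{lem:edge} gives an edge $e=\{w,y\}$ with $f_v(a+e)=\nu(c+w+y)=t$. Also $f_w(a+e)=f_w(a+y)\le t$ by (F2). By \eqref{eq:edge}, $\Delta^{t+1}(a+e)$ is disconnected.

\medskip\noindent\emph{Step 5: the case $f_{vw}(a)\ge t+1$, including $\infty$; add $v+w$.}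
Put $b=a+v+w$. By (F2), $f_v(b)=f_v(a+w)\le t$ and $f_w(b)=f_w(a+v)\le t$, so $v$ and $w$ are vertices of $\Delta^{t+1}(b)$. They are not joined, since $f_{vw}(b)=f_{vw}(a)\ge t+1$. We show that any path between them would force them to be joined. Let $v=p_0,p_1,\dots,p_r=w$ be a path in $\Delta^{t+1}(b)$, so that $f_{p_hp_{h+1}}(b)\le t$ for all $h$. We would like to spread ``joined to $w$'' from $p_r$ back to $p_0$ by Lemma~\ref{lem:walk} with $d=a+v$, but by \eqref{eq:outside} condition (b) fails at the vertices in $C_v$. We therefore look at the last such vertex and bypass the initial part of the path. Let $i$ be the largest index with $p_i\in C_v$. It exists since $v\in C_v$, and $i<r$ since $w\notin C_v$.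

First, $p_{i+1}$ is joined to $v$ in $\Delta^{t+1}(b)$. Apply Lemma~\ref{lem:walk} to the walk $p_i,p_{i+1}$ with $d=a+w$, $z=v$, $s=t$, so that $d+z=b$. Condition (a) holds; (b) is $f_{p_i}(a+w)\ge t$, which follows from \eqref{eq:outside} because $p_i\in C_v$ is not in $C_w$; and (c) is $f_{p_iv}(a+w)\le f_{p_iv}(a)+1\le t$, by (F2) and \eqref{eq:cone}. Hence $f_{p_{i+1}v}(b)=f_{p_{i+1}v}(a+w)\le t$.

Second, apply Lemma~\ref{lem:walk} to the walk $w=p_r,p_{r-1},\dots,p_{i+1},v$ with $d=a+v$, $z=w$, $s=t$, so that again $d+z=b$. Condition (a) holds along the path and, for the last step, by what we have just shown. Condition (b) concerns $p_r,\dots,p_{i+1}$, which lie outside $C_v$, and holds by \eqref{eq:outside}. Condition (c) reads $f_w(a+v)\le t$. Hence $f_{vw}(a)=f_{vw}(a+v)\le t$, contrary to the assumption of this step. So $v$ and $w$ lie in different components of $\Delta^{t+1}(b)$.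
\end{proof}

The maximality of $a$ enters only through Step 3: it forces $C_v$ and $C_w$ to be disjoint, which gives the lower bound $f_v(a+w)\ge t$ in Step 4 and condition (b) in Step 5, and it provides the path behind \eqref{eq:cone}. The absence of isolated vertices is used only in Step 2 and in Lemma~\ref{lem:point}. Connectedness of $\Gamma$ is not used.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proposition}\label{prop:S}
Let $U\subseteq V$ and let $S$, $\mathfrak n$, $J_t$ be as in Section~\ref{sec:dictionary}. If $H^1_{\mathfrak n}(S/J_t)\ne0$, then $H^1_{\mathfrak n}(S/J_{t+1})\neq0$.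
\end{proposition}

\begin{proof}
Let $H^1_{\mathfrak n}(S/J_t)_a\ne0$ and use Lemma~\ref{lem:cech}. In case (i), Proposition~\ref{prop:main} gives $b\in\mathbb N^V$ with $\Delta^{t+1}_U(b)$ disconnected. Setting the coordinates of $b$ in $U$ to zero does not change the complex, so we may take $b\in\mathbb N^W$, and $H^1_{\mathfrak n}(S/J_{t+1})_b\ne0$. In case (ii), Lemma~\ref{lem:point} applied to $U\cup\{j\}$ gives $y\in W\setminus\{j\}$ with $\Delta^{t+1}_{U\cup\{j\}}(a^++y)=\{\emptyset\}$. The degree $a+y\in\mathbb Z^W$ is negative exactly at $j$ and has positive part $a^++y$, so $H^1_{\mathfrak n}(S/J_{t+1})_{a+y}\ne0$.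
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $U=\emptyset$ in Proposition~\ref{prop:S}. The second assertion follows by induction on $t$.
\end{proof}

For the local version we recall two facts. If $A\to B$ is a flat homomorphism of Noetherian rings, $\mathfrak a\subseteq A$ an ideal and $M$ an $A$-module, then $H^i_{\mathfrak aB}(M\otimes_AB)\cong H^i_{\mathfrak a}(M)\otimes_AB$, because the \v{C}ech complex of $M\otimes_AB$ is that of $M$ tensored with $B$. And a flat local homomorphism of local rings is faithfully flat: tensoring with it does not kill a nonzero module.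

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $P=(x_i:i\in W)$ and $U=V\setminus W$. If $U$ contains an edge, then $I\not\subseteq P$ and $(R/I^t)_P=0$ for all $t$, so there is nothing to prove; the argument below applies in any case. The monomial generators of $I^t$ and of $J_t$ differ by monomials in the variables $x_j$, $j\in U$, which are units in $R_P$. Hence $I^tR_P=J_tR_P$ and $(R/I^t)_P=S/J_t\otimes_SR_P$. The map $S\to R_P$ is flat, being a polynomial extension followed by a localization, and $\mathfrak nR_P=PR_P$. Therefore
\[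
H^1_{PR_P}((R/I^t)_P)\cong H^1_{\mathfrak n}(S/J_t)\otimes_SR_P .
\]
Every element of $H^1_{\mathfrak n}(S/J_t)$ is killed by a power of $\mathfrak n$, so the elements of $S\setminus\mathfrak n$ act invertibly on it, and it equals its localization at $\mathfrak n$. Since $P\cap S=\mathfrak n$, the map $S_{\mathfrak n}\to R_P$ is flat and local, hence faithfully flat. Thus $H^1_{PR_P}((R/I^t)_P)\neq0$ if and only if $H^1_{\mathfrak n}(S/J_t)\neq0$, for every $t$, and Proposition~\ref{prop:S} completes the proof.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]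
It suffices to treat $s=t+1$. For a finitely generated module $M$ over the local ring $R_P$, the depth is the least $i$ with $H^i_{PR_P}(M)\neq0$, and it is $0$ exactly when $PR_P$ is an associated prime of $M$. If $\operatorname{depth}(R/I^t)_P=0$, then $P\in\operatorname{Ass}(R/I^t)\subseteq\operatorname{Ass}(R/I^{t+1})$ by \eqref{eq:ass}, so $\operatorname{depth}(R/I^{t+1})_P=0$. If $\operatorname{depth}(R/I^t)_P=1$, then $H^1_{PR_P}((R/I^t)_P)\neq0$, so $H^1_{PR_P}((R/I^{t+1})_P)\neq0$ by Theorem~\ref{thm:B}, and $\operatorname{depth}(R/I^{t+1})_P\le1$.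
\end{proof}

\begin{remark}[Isolated vertices]
Theorem~\ref{thm:A} holds for every graph with at least one edge. Write $R=R'[y_1,\dots,y_s]$, where $y_1,\dots,y_s$, $s\ge1$, are the variables of the isolated vertices, and let $I'\subseteq R'$ be the edge ideal of the graph without them and $\mathfrak m'$ the maximal homogeneous ideal of $R'$. Then $R/I^t=R'/I'^t\otimes_kk[y_1,\dots,y_s]$, and its \v{C}ech complex is the tensor product over $k$ of the \v{C}ech complexes of the two factors. The second factor has cohomology in degree $s$ only, and there it is nonzero. Hence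
\[
H^i_{\mathfrak m}(R/I^t)\cong H^{i-s}_{\mathfrak m'}(R'/I'^t)\otimes_kH^s_{(y_1,\dots,y_s)}(k[y_1,\dots,y_s]).
\]
For $s\ge2$ this gives $H^1_{\mathfrak m}(R/I^t)=0$ for all $t$. For $s=1$, $H^1_{\mathfrak m}(R/I^t)\neq0$ if and only if $H^0_{\mathfrak m'}(R'/I'^t)\ne0$, that is, $\mathfrak m'\in\operatorname{Ass}(R'/I'^t)$, and this persists by \eqref{eq:ass}. So in the presence of one isolated vertex, \eqref{eq:ass} takes the place of Lemma~\ref{lem:point}, whose proof needs a neighbor of $j$.
\end{remark}

\begin{thebibliography}{9}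

\bibitem{HLT}
Ha Thi Thu Hien, Ha Minh Lam, Ngo Viet Trung,
\emph{Decreasing behavior of the depth functions of edge ideals},
arXiv:2212.14792 (2022).

\bibitem{MMV}
Mart\'{\i}nez-Bernal, Morey, Villarreal,
\emph{Associated primes of powers of edge ideals},
Collect. Math. 63 (2012).

\end{thebibliography}
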